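# Trees that store a list of reals: $\Sigma^1_3$-uniformization without $\Sigma^1_4$-uniformization

## 1. Uncountably many tree orders on $\omega_1$, built at once

We work in $L$. Every countable ordinal is $\omega\beta+k$ for unique $\beta<\omega_1$, $k<\omega$. Put $Lev(\beta)=\{\omega\beta+k:k<\omega\}$. For every $\zeta<\omega_1$ we define a tree order $<_\zeta$ on the set $\omega_1$ whose $\beta$-th level is $Lev(\beta)$. So the nodes on levels below $\delta$ are exactly the ordinals below $\omega\delta$, for all trees simultaneously. Fix a recursive bijection $\langle\cdot,\cdot\rangle:\omega\times\omega\to\omega$. The recursion on levels has three clauses.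

* (T1) For $\beta\le\zeta$, the predecessors of $\omega\beta+k$ are the nodes $\omega\beta'+k$ with $\beta'<\beta$.
* (T2) For $\beta\ge\zeta$, the node $\omega(\beta+1)+\langle k,j\rangle$ is an immediate successor of $\omega\beta+k$, for all $k,j<\omega$.
* (T3) For limit $\delta>\zeta$, we put $\omega\delta+k$ on top of a branch $b_{\zeta,e_\delta(k)}$, where $e_\delta:\omega\to\omega\delta$ is the $<_L$-least bijection and $b_{\zeta,s}$ is the cofinal branch through $s$ in $(\omega\delta,<_\zeta)$ described next.

So $T_\zeta$ consists of $\omega$ parallel columns up to level $\zeta$, and from there on every node splits into infinitely many. For example, in the tree with index $0$ the nodes on level $1$ above $k$ are the $\omega+\langle k,j\rangle$; in the tree with index $\omega$ the node $\omega\cdot 3+k$ has exactly the predecessors $k,\omega+k,\omega\cdot2+k$.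

Here are the branches for (T3). At a limit $\delta$ only the trees with $\zeta<\delta$ are concerned, and they form a countable sequence
$$\mathcal T_\delta=\langle <_\zeta\restriction\omega\delta:\zeta<\delta\rangle .$$
Let $\mathsf{ZF}^-$ be $\mathsf{ZF}$ without power set and with the collection scheme. Let $\gamma(\delta)$ be the least $\gamma$ such that $\mathcal T_\delta\in L_\gamma$ and $L_\gamma\models\mathsf{ZF}^-+$ "$\delta$ is countable". It exists and is countable: take a countable $X\prec L_{\omega_2}$ which contains $\mathcal T_\delta$ and a bijection of $\omega$ with $\delta$ as elements and the (countable) transitive closure of $\{\mathcal T_\delta\}$ as a subset; its transitive collapse is some $L_\gamma$ with the two properties, because the collapse fixes $\mathcal T_\delta$ and $\delta$.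

Let $\mathbb S_\delta$ be the set of finite partial functions $q$ with $\mathrm{dom}(q)\subseteq\delta\times\omega\delta$, values in $\omega\delta$, and $q(\zeta,s)\ge_\zeta s$. Put $q'\le q$ iff $\mathrm{dom}(q')\supseteq\mathrm{dom}(q)$ and $q'(\zeta,s)\ge_\zeta q(\zeta,s)$ for all $(\zeta,s)\in\mathrm{dom}(q)$. Thus $q$ makes, for finitely many pairs (tree, node), a finite promise about a branch through that node. Since $L_{\gamma(\delta)}$ is countable, there is a filter on $\mathbb S_\delta$ meeting all dense subsets of $\mathbb S_\delta$ that lie in $L_{\gamma(\delta)}$; let $K_\delta$ be the $<_L$-least one, and put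
$$b_{\zeta,s}=\{t:\exists q\in K_\delta\ (t\le_\zeta q(\zeta,s))\}.$$

This is a cofinal branch through $s$. It is a downward closed chain, because two members of $K_\delta$ have a common extension $q''$ in $K_\delta$ and the nodes below $q''(\zeta,s)$ are linearly ordered. It contains $s$ and meets every level $\beta<\delta$, because the set of $q$ with $(\zeta,s)\in\mathrm{dom}(q)$ and $q(\zeta,s)$ on a level $\ge\beta$ is in $L_{\gamma(\delta)}$ and is dense: first add $(\zeta,s)\mapsto s$ if necessary, then move up. Moving up is possible since, inductively, every node has extensions on all higher levels below $\delta$. This inductive statement continues at $\delta$: the node $\omega\delta+k$ with $e_\delta(k)=s$ lies above $s$. So in every tree every node has extensions on all higher levels, and for $\beta\ge\zeta$ every node of $Lev(\beta)$ has infinitely many immediate successors in $<_\zeta$.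

**Forcing notation.** $T_\zeta$ is the forcing $(\omega_1,\ge_\zeta)$: higher nodes are stronger, and two nodes are compatible iff they are comparable. For $E\subseteq\omega_1$ let $T_E$ be the finite support product: conditions are finite partial functions $u$ from $E$ to $\omega_1$, and $u'\le u$ iff $\mathrm{dom}(u')\supseteq\mathrm{dom}(u)$ and $u'(\zeta)\ge_\zeta u(\zeta)$ on $\mathrm{dom}(u)$. For disjoint $E,F$ we have $T_E\times T_F\cong T_{E\cup F}$. If $E$ is finite, the total functions on $E$ are dense in $T_E$, so the ccc of $T_E$ can be tested on them.

What are the trees for? Each tree is a switch. Forcing with $T_\zeta$ adds a cofinal branch, and then the switch is on. As long as $T_\zeta$ is ccc it has no cofinal branch (Lemma 3), and the switch is off. We group the switches into blocks $[\omega\alpha,\omega\alpha+\omega)$ and record a real $x$ in block $\alpha$ by turning on exactly the trees with index in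
$$D(\alpha,x)=\{\omega\alpha+\langle n,x(n)\rangle:n<\omega\}.$$
In this way a model $M\supseteq L$ will store a list $\langle x_\alpha:\alpha<\omega_1\rangle$ of all its reals. Then we add Cohen reals to $M$ and obtain $N$. In $N$ the list is still legible, and reading it costs exactly one existential quantifier more than reading off the reals of $L$. That extra quantifier decides the question of the next section.

## 2. Uniformization, and projective sets over $HC$

"Real" means element of $\omega^\omega$; reals also code subsets of $\omega$, pairs of reals, and so on. We write $(v)_0,(v)_1$ for the halves of a real $v$, and $u\oplus x$ for the real with halves $u,x$. $\Sigma^1_n$ is the lightface pointclass (no real parameters), $\mathbf\Sigma^1_n$ the boldface one (real parameters allowed), and $\Sigma^1_n(a)$ allows the parameter $a$.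

**Definition.** A pointclass $\Gamma$ has the uniformization property if for every relation $R\subseteq\omega^\omega\times\omega^\omega$ in $\Gamma$ there is a function $f\subseteq R$ with $f\in\Gamma$ and $\mathrm{dom}(f)=\{x:\exists y\,R(x,y)\}$.

In words: whenever witnesses exist, can one choose them by a rule that is no more complicated than the relation? The background is the following. $\mathsf{ZFC}$ proves $\mathbf\Sigma^1_2$-uniformization. A $\Delta^1_n$ good wellorder of the reals implies $\mathbf\Sigma^1_k$-uniformization for all $k\ge n$. Assuming only $Con(\mathsf{ZFC})$ there is a model in which boldface $\mathbf\Sigma^1_3$-uniformization holds but lightface $\Sigma^1_4$-uniformization fails. With inner models with large cardinals (a generic extension of the minimal model closed under sharps) one obtains a model in which lightface $\Sigma^1_3$-uniformization holds and $\Sigma^1_4$-uniformization fails. The question, from Stefan Hoffelner, "On $\boldsymbol{\Sigma}^1_3$- and $\Sigma^1_4$-uniformization", arXiv:2604.19360 (2026), is: assuming just $Con(\mathsf{ZFC})$, can we produce a universe where $\Sigma^1_3$-uniformization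 holds and $\Sigma^1_4$-uniformization fails? The answer is yes.

Let $\mathbb C=Fn(\omega,\omega)$ be Cohen forcing (finite partial functions) and $\mathbb C_\kappa=Fn(\kappa\times\omega,\omega)$; similarly $\mathbb C_I=Fn(I\times\omega,\omega)$ for a set $I$. A real $e$ is Cohen over a model $W$ if $\{p\in\mathbb C:p\subseteq e\}$ is $\mathbb C$-generic over $W$. A set is ordinal definable ($OD$) if for some ordinal $\theta$ it is the unique element of $V_\theta$ satisfying in $V_\theta$ some formula with ordinal parameters.

**Theorem 1.** ($V=L$.) There is a ccc poset $\mathbb P$ such that if $G$ is $\mathbb P$-generic over $L$, $M=L[G]$, $\kappa\ge1$ is any cardinal of $L$ and $N=M[H]$ with $H$ $\mathbb C_\kappa$-generic over $M$, then in $N$: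

* (a) lightface $\Sigma^1_3$-uniformization holds;
* (b) $\mathbb R\setminus M$ is a nonempty lightface $\Pi^1_3$ set with no ordinal-definable element. Hence lightface $\Sigma^1_k$-uniformization fails for every $k\ge4$.

Taking $\kappa=1$ answers the question: $Con(\mathsf{ZFC})$ implies $Con(\mathsf{ZFC}+V=L)$ by Gödel, and the standard metamathematics of forcing gives $Con(\mathsf{ZFC}+\Sigma^1_3\text{-uniformization}+\neg\Sigma^1_4\text{-uniformization})$. No large cardinals are needed.

**Theorem 2.** In the situation of Theorem 1:

* (c) If $\kappa\le\omega$, then in $N$ boldface $\mathbf\Sigma^1_k$-uniformization holds for all $k\ge3$, although lightface $\Sigma^1_k$-uniformization fails for all $k\ge4$.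
* (d) If $\kappa\ge\omega_1$, then in $N$ there is a lightface $\Pi^1_3$ relation $U$ with all sections $U_x$ nonempty that has no uniformizing function definable from reals and ordinals. So lightface (hence boldface) $\Sigma^1_3$-uniformization holds, while even boldface $\mathbf\Sigma^1_k$-uniformization fails for every $k\ge4$.

Theorem 2 is a strengthening; it is not needed for the question.

All complexity counting takes place over $HC$, the set of hereditarily countable sets. $HC$ satisfies $\mathsf{ZF}^-$ with full collection: if $\forall u\in x\,\exists w\in HC\,\varphi(u,w)$, choose such a $w_u$ for each $u\in x$; then $\{w_u:u\in x\}\in HC$. Hence bounded quantifiers do not increase $\Sigma_m$-complexity over $HC$ for $m\ge1$: replace $\forall u\in x\,\exists w\,\psi$ by $\exists W\,\forall u\in x\,\exists w\in W\,\psi$ and use induction on $m$ for the bounded quantifiers in front of the $\Pi_{m-1}$ formula $\psi$.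

**Fact (translation).** For $m\ge1$, a set of reals is lightface $\Sigma^1_{m+1}$ iff it is $\Sigma_m$ over $(HC,\in)$ without parameters.

Proof. From left to right: a $\Pi^1_1$ statement about a real says that a tree on $\omega$ recursive in the real is well-founded. That is $\Sigma_1(HC)$ (there is a rank function into the countable ordinals) and $\Pi_1(HC)$ (there is no infinite branch), so it is $\Delta_1(HC)$. Real quantifiers are $HC$-quantifiers restricted to the $\Delta_1$ set $\omega^\omega$. From right to left: a code is a real giving a well-founded extensional relation on $\omega$ and a number; it codes the image of the number under the transitive collapse. Every element of $HC$ has a code, the set of codes is $\Pi^1_1$, and a real has a code recursive in it. A $\Sigma_1$ statement about coded sets says: there are a code of a countable transitive set and isomorphisms placing the given coded sets in it such that this transitive set satisfies the statement. Apart from the well-foundedness, which is $\Pi^1_1$, this is arithmetic in the reals involved, so the whole is $\Sigma^1_2$. Each further $HC$-quantifier becomes a real quantifier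 restricted to the $\Pi^1_1$ set of codes. $\square$

For example, "$x\in L$" is $\Sigma_1(HC)$, since it says that $x\in L_\delta$ for some countable $\delta$ and $\delta\mapsto L_\delta$ is $\Delta_1(HC)$. So $\mathbb R\cap L$ is $\Sigma^1_2$.

We also recall Shoenfield absoluteness: $\Sigma^1_2$ and $\Pi^1_2$ statements about reals of an inner model $W$ (a transitive class model of $\mathsf{ZF}$ with all ordinals) hold in $W$ iff they hold in the universe. Finally, a nice name for a real consists of maximal antichains $A_n$ and functions $g_n:A_n\to\omega$; its value at $n$ is $g_n(p)$ for the unique $p\in A_n$ in the generic filter. Every real of a forcing extension has a nice name.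

## 3. Cohen reals over $L$ lose $\Sigma^1_3$ already

*In $L$ itself.* Let $R(x,y)\Leftrightarrow\exists z\,S(x,y,z)$ with $S\in\Pi^1_m$, $m\ge2$, and $S'(x,v)\Leftrightarrow S(x,(v)_0,(v)_1)$. Choose the $<_L$-least $v$ with $S'(x,v)$ and let $f(x)=(v)_0$. Then $f(x)=y$ iff there are $v$ and a countable set $I$ such that $I$ is the set of reals $<_Lv$, $S'(x,v)$, $\forall v'\in I\ \neg S'(x,v')$, and $(v)_0=y$. The statement about $I$ is $\Sigma_1(HC)$, $S'$ is $\Pi_{m-1}(HC)$, and the bounded quantifier in front of the $\Sigma_{m-1}$ statement $\neg S'$ is harmless. So $f$ is $\Sigma_m(HC)$, that is, $\Sigma^1_{m+1}$. In $L$ uniformization therefore holds at all levels $k\ge3$, and we must destroy it from level $4$ on and keep level $3$.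

The natural way to destroy definable choices is to add Cohen reals.

**Lemma 1.** Let $N=M[H]$ with $H$ $\mathbb C_J$-generic over $M$, $J\in M$. If a real $y\in N$ is definable in $N$ from ordinals and elements of $M$, then $y\in M$. In particular every ordinal-definable real of $N$ is in $M$.

*Proof.* For $p,q\in\mathbb C_J$ there is an automorphism $\pi$ of $\mathbb C_J$ with $\pi(p)$ compatible with $q$: at each of the finitely many coordinates $d\in\mathrm{dom}(p)\cap\mathrm{dom}(q)$ interchange the values $p(d)$ and $q(d)$. (This is called weak homogeneity.) Let $y(n)=m\Leftrightarrow N\models\psi(n,m,w)$ with $w\in M$ (ordinals are in $M$). If $p\Vdash\psi(n,m,\check w)$ and $q\Vdash\neg\psi(n,m,\check w)$, then $\pi(p)\Vdash\psi(n,m,\check w)$, as $\pi$ does not move $\check w$; this contradicts compatibility with $q$. So the trivial condition decides each $\psi(n,m,\check w)$, and $y$ is definable in $M$ from $w$ by the forcing relation. If $y$ is $OD$ in $N$ as witnessed by $\theta$, a formula $\varphi$ and ordinals $\vec\xi$, then $y$ is definable in $N$ from the ordinals $\theta,\vec\xi$ and the code of $\varphi$ by one fixed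 formula. $\square$

*First attempt: $L[c]$ with $c$ Cohen over $L$.* In $L[c]$ the set $\mathbb R\setminus L$ is nonempty, and by Lemma 1 it has no $OD$ element. So $\omega^\omega\times(\mathbb R\setminus L)$ has no lightface definable uniformization $f$, since $f(0)$, the value at the zero real, would be an $OD$ element of $\mathbb R\setminus L$. But $\mathbb R\cap L$ is $\Sigma^1_2$, so this relation is $\Pi^1_2$ and hence $\Sigma^1_3$. Lightface $\Sigma^1_3$-uniformization fails in $L[c]$. The attempt stops exactly here: membership in the ground model is too simple, by one level.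

So the ground model $M$ must be such that $\mathbb R\cap M$ is $\Sigma^1_3$ in $N=M[H]$; this puts $\mathbb R\setminus M$ into $\Pi^1_3$ and ruins level $4$. To keep level $3$, the model $M$ must also be rich in the following sense.

**Remark.** Suppose $M=L[G]$, $N=M[H]$ with $H$ $\mathbb C_\kappa$-generic over $M$, $\kappa\ge1$, and there is $a\in\mathbb R\cap M$ such that no real of $M$ is Cohen over $L[a]$. Then lightface $\Sigma^1_3$-uniformization fails in $N$. Indeed, "$v$ is not Cohen over $L[x]$" says that some real $z\in L[x]$ codes a dense subset of $\mathbb C$ that $v$ does not meet. This is $\Sigma_1(HC)$, so the relation $R(x,v)$: "$v$ is Cohen over $L[x]$" is $\Pi^1_2$. In $N$ its section at $a$ is nonempty, since $H$ adds a Cohen real over $M\supseteq L[a]$. If $f$ were a lightface $\Sigma^1_3$ uniformization, then $f(a)$ would be definable from $a\in M$, so $f(a)\in M$ by Lemma 1, while $f(a)$ is Cohen over $L[a]$, a contradiction.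

Hence $M$ must contain a Cohen real over each $L[a]$, $a\in\mathbb R\cap M$. We shall put such reals into $M$, and in Section 9 they turn out to be what is needed for level $3$.

## 4. Finite products of the trees are ccc

We return to the trees. This section shows that they are ccc switches, independent of each other, and that their definition is simple.

The facts on ccc that we use:

* (F1) If $P$ is ccc and $Q$ is $\sigma$-centered or Knaster, then $P\times Q$ is ccc. (Among uncountably many $(p_i,q_i)$ there are uncountably many with pairwise compatible $q_i$; two of their $p_i$ are compatible.)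
* (F2) $P\times Q$ is ccc iff $P$ is ccc and $\Vdash_P$ "$\check Q$ is ccc"; and a two-step iteration of ccc posets is ccc. (For the first half from left to right: if $p$ forces $\langle\dot q_i:i<\omega_1\rangle$ to be an antichain of distinct elements of $\check Q$, choose $p_i\le p$ and $q_i$ with $p_i\Vdash\dot q_i=\check q_i$. Some $(p_i,q_i),(p_j,q_j)$ with $i\ne j$ have a common extension, a contradiction. The other direction is the second half for $P*\check Q$.)
* (F3) A finite support product is ccc if all its finite subproducts are. (Given uncountably many conditions, thin out to a $\Delta$-system of domains with root $\rho$; two conditions with compatible restrictions to $\rho$ are compatible.)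

For instance $\mathbb C$ is countable, hence $\sigma$-centered, and $\mathbb C_\kappa$ is Knaster: thin out to a $\Delta$-system of domains and then to one function on the root.

**Lemma 2.** ($L$) $T_E$ is ccc for every finite $E\subseteq\omega_1$.

*Proof.* Let $E=\{\zeta_1,\dots,\zeta_n\}$ with distinct $\zeta_i$, $n\ge1$, and let $A\subseteq\omega_1^n$ be a maximal antichain of total conditions. We show that $A$ is countable.

**Step 1: reflect $A$ to a countable level.** Let $X\prec L_{\omega_2}$ be countable with $E$, $A$, $\langle<_\zeta:\zeta<\omega_1\rangle\in X$, and let $\delta=X\cap\omega_1$. Then $\delta$ is a limit ordinal, $E\subseteq\delta$, and $\omega\delta=\delta$ because $X$ is closed under $\alpha\mapsto\omega\alpha$. Let $X$ collapse to $L_{\bar\gamma}$. The collapse sends the tree sequence to $\mathcal T_\delta$ and $A$ to $\bar A=A\cap\delta^n$, and $\bar A$ is a maximal antichain of the total conditions of $T_E\restriction\delta$ (those with values in $\delta$). Moreover $\delta=\omega_1^{L_{\bar\gamma}}$, so $\delta$ is uncountable in $L_{\bar\gamma}$ but countable in $L_{\gamma(\delta)}$. Hence $\bar\gamma<\gamma(\delta)$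 and $\bar A\in L_{\gamma(\delta)}$.

**Step 2: level $\delta$ seals $\bar A$.** We claim that every $(\eta_1,\dots,\eta_n)$ with all $\eta_i$ on levels $\ge\delta$ extends an element of $\bar A$. Passing to predecessors we may assume $\eta_i=\omega\delta+k_i$. Let $s_i=e_\delta(k_i)$. The pairs $(\zeta_i,s_i)$ are distinct, since the $\zeta_i$ are. Let $Z$ be the set of $q\in\mathbb S_\delta$ such that all $(\zeta_i,s_i)\in\mathrm{dom}(q)$ and $(q(\zeta_i,s_i))_i$ extends an element of $\bar A$. Then $Z\in L_{\gamma(\delta)}$. It is dense: given $q$, first add the missing $(\zeta_i,s_i)$ to its domain; then $(q(\zeta_i,s_i))_i$ is compatible with some element of $\bar A$ by maximality, which means that they are comparable in each coordinate; replace each $q(\zeta_i,s_i)$ by the larger of the two nodes. So some $q\in K_\delta$ is in $Z$. Since $q(\zeta_i,s_i)\in b_{\zeta_i,s_i}$, and this is the set of predecessors of $\eta_i$, the tuple $(\eta_i)_i$ extends $(q(\zeta_i,s_i))_i$ and hence an element of $\bar A$.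

**Step 3: conclude.** Let $u\in A$. Extend $u$ to a total condition on levels $\ge\delta$. By Step 2 this extends some $\bar u\in\bar A\subseteq A$, so $u$ and $\bar u$ are compatible and $u=\bar u$. Hence $A=\bar A$ is countable. $\square$

The hypothesis that the $\zeta_i$ are distinct is essential: $T_\zeta\times T_\zeta$ is not ccc. For every node $t$ on a level $\ge\zeta$ choose two immediate successors $t^0\neq t^1$. If $t<_\zeta t'$, then $t'$ fails to lie above or equal to one of $t^0,t^1$, say $t^i$. Then $t^i$ and $(t')^i$ are incomparable, since $t^i\le_\zeta(t')^i$ would give $t^i\le_\zeta t'$. If $t,t'$ are incomparable, so are $t^0,(t')^0$. So the pairs $(t^0,t^1)$ form an uncountable antichain.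

**Lemma 3.** In any outer model with the same $\omega_1$: if $T_\zeta$ is ccc, then it has no cofinal branch (chain meeting every level).

*Proof.* Let $b$ be a cofinal branch and $b(\beta)$ its node on level $\beta$. For $\beta\ge\zeta$ choose an immediate successor $t_\beta\ne b(\beta+1)$ of $b(\beta)$. Let $\zeta\le\beta<\beta'$. The predecessor of $t_{\beta'}$ on level $\beta+1\le\beta'$ is $b(\beta+1)$, which differs from $t_\beta$. So $t_\beta,t_{\beta'}$ are incomparable, and $\{t_\beta:\zeta\le\beta<\omega_1\}$ is an uncountable antichain. $\square$

**Definability of the trees.** The relation "$\eta<_\zeta\eta'$" is $\Delta_1$ over $L_{\omega_1}$. To see this, consider the recursion that produces $\delta\mapsto\mathcal T_\delta$. The ordinal $\gamma(\delta)$ is the least ordinal with a property of $\mathcal T_\delta$ that is $\Delta_1$ over $L_{\omega_1}$, since $\gamma\mapsto L_\gamma$ and satisfaction in set structures are $\Delta_1$. Also $K_\delta$ and $e_\delta$ are $<_L$-least sets with properties that are $\Delta_1$ in $\mathcal T_\delta,\gamma(\delta)$. All these values are in $L_{\omega_1}$, and the function sending a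 set in $L_{\omega_1}$ to the set of its $<_L$-predecessors is $\Sigma_1(L_{\omega_1})$, so "is the $<_L$-least" adds only a bounded quantifier over a $\Sigma_1$-definable set. The recursion step is thus a $\Sigma_1(L_{\omega_1})$ function, and so is $\delta\mapsto\mathcal T_\delta$. It is total, hence $\Delta_1$, and $<_\zeta$ is read off from $\mathcal T_\delta$ for any $\delta>\zeta,\eta,\eta'$.

## 5. Almost disjoint coding turns a branch into a real

A cofinal branch is an uncountable set, so "$T_\zeta$ has a cofinal branch" is not a statement about $HC$. To make it one, we code branches by reals.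

Let $\langle z_\xi:\xi<\omega_1\rangle$ be the $<_L$-increasing enumeration of $\mathbb R\cap L$. For $n<\omega$, $\xi<\omega_1$ let $a_{n,\xi}\subseteq\omega$ be the set of codes of the finite initial segments of $z_{\omega\xi+n}$. These sets are infinite, and two of them with different indices have finite intersection, since two different reals share only finitely many initial segments. As before, "$k\in a_{n,\xi}$" is $\Delta_1$ over $L_{\omega_1}$.

**Definition.** For $B\subseteq\omega\times\omega_1$ the forcing $\mathbb A(B)$ consists of pairs $(s,F)\in[\omega]^{<\omega}\times[B]^{<\omega}$, with $(s',F')\le(s,F)$ iff $s'\supseteq s$, $F'\supseteq F$ and $(s'\setminus s)\cap a_\nu=\emptyset$ for all $\nu\in F$.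

It is $\sigma$-centered: finitely many conditions with the same $s$ have the common extension $(s,\bigcup F_i)$. Let $r$ be the union of the $s$ occurring in the generic filter. Then
$$r\cap a_\nu\text{ is finite}\iff\nu\in B.$$
If $\nu\in B$, some $(s,F)$ in the filter has $\nu\in F$, and then $r\cap a_\nu\subseteq s$. If $\nu\notin B$, then for any $(s,F)$ the set $a_\nu\setminus\bigcup_{\nu'\in F}a_{\nu'}$ is infinite, so one can add an arbitrarily large element of $a_\nu$ to $s$; by genericity $r\cap a_\nu$ is infinite. For example, if $B=\{(0,\xi)\}$, then $r$ is a set whose intersection with $a_{0,\xi}$ is finite and with every other $a_\nu$ is infinite.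

## 6. The iteration, and why untouched trees stay ccc

In $L$ let $\langle\mathbb P_\beta,\dot{\mathbb Q}_\beta\rangle$ be a finite support iteration of length $\omega_1$, together with $\mathbb P_\beta$-names $\dot x_\beta$ for reals that are chosen below. In $L[G_\beta]$, with $x_\beta=\dot x_\beta^{G_\beta}$ and $D_\beta=D(\beta,x_\beta)$,
$$\mathbb Q_\beta=(\mathbb C\times T_{D_\beta})*\mathbb A(\dot B_\beta),\qquad B_\beta=\{(n,\xi):\xi\in b_{\omega\beta+\langle n,x_\beta(n)\rangle}\},$$
where $b_\zeta$ ($\zeta\in D_\beta$) are the cofinal branches added by $T_{D_\beta}$, that is, $b_\zeta$ is the set of all $\xi\le_\zeta u(\zeta)$ for $u$ in the generic filter. It is cofinal by density. So stage $\beta$ adds a Cohen real, turns on the trees of block $\beta$ that spell $x_\beta$, and codes the $\omega$ new branches in one real. Let $\mathbb P=\mathbb P_{\omega_1}$ and $M=L[G]$.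

The danger is that turning on some trees turns on others, or specializes them. The next lemma excludes this; it holds for any choice of the names $\dot x_\beta$. The condition $p$ in it serves to guarantee that the trees of $E$ are not among those turned on.

**Lemma 4.** Let $\beta\le\omega_1$, $p\in\mathbb P_\beta$, $E\subseteq\omega_1$ finite, and suppose $p\restriction\alpha\Vdash E\cap\dot D_\alpha=\emptyset$ for all $\alpha<\beta$. Then $\{q\in\mathbb P_\beta:q\le p\}\times T_E$ is ccc. In particular ($E=\emptyset$, $p=1$) $\mathbb P_\beta$ is ccc.

*Proof.* Induction on $\beta$, for all $p,E$ simultaneously. For $\beta=0$ this is Lemma 2.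

**Successor step: use the room in $E$.** Assume the claim for $\beta$, and let $p,E$ be as in the lemma for $\beta+1$. Let $G_\beta\ni p\restriction\beta$ be generic and work in $L[G_\beta]$. Let $F\subseteq D_\beta$ be finite and $E'\subseteq E$. Then $E'\cup F$ is a finite set in $L$. As $F\subseteq[\omega\beta,\omega\beta+\omega)$, it is disjoint from all $D_\alpha$, $\alpha<\beta$, which lie in other blocks. So the induction hypothesis applies to $p\restriction\beta$ and $E'\cup F$, and by (F2) $T_{E'\cup F}$ is ccc in $L[G_\beta]$. Since $E\cap D_\beta=\emptyset$, we have $T_E\times T_{D_\beta}\cong T_{E\cup D_\beta}$, a finite support product all of whose finite subproducts are ccc. By (F3) it is ccc, and by (F1) so is $T_E\times(\mathbb C\times T_{D_\beta})$. By (F2), $\mathbb C\times T_{D_\beta}$ is ccc and forces $T_E$ to be ccc. By (F1) it forces $\mathbb A(\dot B_\beta)\times T_E$ to be ccc. So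
$$\mathbb Q_\beta\times T_E\cong(\mathbb C\times T_{D_\beta})*(\mathbb A(\dot B_\beta)\times T_E)$$
is ccc in $L[G_\beta]$ (the isomorphism is understood on the dense set of conditions whose $T_E$-coordinate is an element of $T_E$ and not just a name). The part of $\mathbb P_\beta$ below $p\restriction\beta$ is ccc and forces $\mathbb Q_\beta\times T_E$, and hence its part below $p(\beta)$ in the first coordinate, to be ccc. By (F2) for iterations the claim for $\beta+1$ follows.

**Limit step: amalgamate disjoint supports.** Let $\beta$ be a limit and let $(q_i,u_i)$, $i<\omega_1$, be given with $q_i\le p$. Thinning out, we may assume that the supports of the $q_i$ form a $\Delta$-system. Its root is finite, so it is contained in some $\alpha<\beta$. By the induction hypothesis for $p\restriction\alpha$ and $E$, there are $i\ne j$ and $(q,u)$ below $(q_i\restriction\alpha,u_i)$ and $(q_j\restriction\alpha,u_j)$. The supports of $q_i,q_j$ above $\alpha$ are disjoint. Let $q^*$ be $q$ below $\alpha$, and above $\alpha$ let it take the nontrivial coordinates of $q_i$ and of $q_j$. By induction on $\xi$ we see $q^*\restriction\xi\le q_i\restriction\xi,q_j\restriction\xi$;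 so $q^*$ is a condition, and $(q^*,u)$ is a common extension of $(q_i,u_i)$ and $(q_j,u_j)$. $\square$

**Bookkeeping.** We want every real of $M$ to be some $x_\beta$. Let $\mathbb P^*_\beta$ be the set of $p\in\mathbb P_\beta$ such that for each $\alpha$ in the support $p(\alpha)$ is the canonical name of some $(c,u,(s,F))$ in $L$ with $c\in\mathbb C$, $u$ a finite partial function from $\omega_1$ to $\omega_1$, $s\in[\omega]^{<\omega}$, $F\in[\omega\times\omega_1]^{<\omega}$. By induction on $\beta$, $\mathbb P^*_\beta$ is dense in $\mathbb P_\beta$. At limits this holds because supports are finite and so bounded. At $\beta+1$, first extend $p(\beta)$ so that its $(\mathbb C\times T_{D_\beta})$-part decides the $\mathbb A(\dot B_\beta)$-part, then extend $p\restriction\beta$ so that it decides the resulting finite objects, then extend it into $\mathbb P^*_\beta$.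

So $\mathbb P_\beta$ has a dense subset of size $\le\aleph_1$ and is ccc. By $\mathsf{CH}$ in $L$ there are, for each $\gamma<\omega_1$, at most $\aleph_1^{\aleph_0}=\aleph_1$ nice $\mathbb P_\gamma$-names for reals built from antichains in $\mathbb P^*_\gamma$; list them as $\langle\tau_{\gamma,i}:i<\omega_1\rangle$. Fix a surjection $\pi=(\pi_0,\pi_1):\omega_1\to\omega_1\times\omega_1$ with $\pi_0(\beta)\le\beta$, and let $\dot x_\beta=\tau_{\pi_0(\beta),\pi_1(\beta)}$. This is legitimate, because the list for $\gamma=\pi_0(\beta)\le\beta$ is available once $\mathbb P_\beta$ has been defined. Then every real of every $L[G_\gamma]$, $\gamma<\omega_1$, is some $x_\beta$. A nice $\mathbb P$-name for a real involves only countably many conditions, by ccc, and these have finite supports, so every real of $M$ lies in some $L[G_\gamma]$, $\gamma<\omega_1$. Hence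
$$\mathbb R\cap M=\{x_\beta:\beta<\omega_1\}.\tag{1}$$
Given $a\in\mathbb R\cap M$, take $\gamma$ with $a\in L[G_\gamma]$. The $\mathbb C$-part of stage $\gamma$ adds a Cohen real over $L[G_\gamma]\supseteq L[a]$. Hence
$$\text{for every }a\in\mathbb R\cap M\text{ there is }e\in\mathbb R\cap M\text{ which is Cohen over }L[a].\tag{2}$$

From now on $\kappa\ge1$ and $N=M[H]$ are as in Theorem 1. All forcings are ccc, so $\omega_1^N=\omega_1^M=\omega_1^L$; we write $\omega_1$.

## 7. Reading the list in $N$

We now write down what it means that $r$ witnesses that $x$ is stored in block $\alpha$. Let $\Phi(\alpha,x,r)$ be the statement: $\alpha<\omega_1$, $x\in\omega^\omega$, $r\subseteq\omega$, and for all $n$, with $\zeta=\omega\alpha+\langle n,x(n)\rangle$,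

* (i) $\forall\beta<\omega_1\,\exists k<\omega$: $r\cap a_{n,\omega\beta+k}$ is finite;
* (ii) for all $\xi,\xi'<\omega_1$: if $r\cap a_{n,\xi}$ and $r\cap a_{n,\xi'}$ are finite, then $\xi,\xi'$ are $\le_\zeta$-comparable.

In other words, $\{\xi:r\cap a_{n,\xi}\text{ is finite}\}$ is a chain of $T_\zeta$ that meets every level.

**Complexity of $\Phi$.** The relations $\eta<_\zeta\eta'$ and $k\in a_{n,\xi}$ and their negations are $\Sigma_1$ over $L_{\omega_1}$. In $N$, $L_{\omega_1}$ is the union of the $L_\delta$ for countable $\delta$, and $\delta\mapsto L_\delta$ is $\Delta_1(HC)$; so these relations are $\Delta_1$ over $HC^N$. "$r\cap a_{n,\xi}$ is finite" adds only quantifiers over $\omega$. The quantifiers over countable ordinals in (i), (ii) are universal $HC$-quantifiers. So $\Phi$ is $\Pi_1$ over $HC^N$.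

**Lemma 5.** In $N$: $\exists r\,\Phi(\alpha,x,r)$ iff $x=x_\alpha$.

*Proof.* Let $r_\alpha$ be the $\mathbb A(B_\alpha)$-generic real. By Section 5, $\{\xi:r_\alpha\cap a_{n,\xi}\text{ is finite}\}$ is the cofinal branch $b_{\omega\alpha+\langle n,x_\alpha(n)\rangle}$. So $\Phi(\alpha,x_\alpha,r_\alpha)$ holds.

Conversely let $\Phi(\alpha,x,r)$ hold and suppose $x(n)\ne x_\alpha(n)$. Put $m=x(n)$ and $\zeta=\omega\alpha+\langle n,m\rangle$. By (i) and (ii), $T_\zeta$ has a cofinal branch in $N$. Some $p\in G$ with support in $\alpha$ forces $\dot x_\alpha(n)\neq m$. Then $p\restriction\alpha'\Vdash\zeta\notin\dot D_{\alpha'}$ for all $\alpha'<\omega_1$: for $\alpha'\ne\alpha$ because $D_{\alpha'}$ lies in another block, and for $\alpha'=\alpha$ because the only index of the form $\omega\alpha+\langle n,\cdot\rangle$ in $D_\alpha$ is $\omega\alpha+\langle n,x_\alpha(n)\rangle$. By Lemma 4 with $\beta=\omega_1$ and $E=\{\zeta\}$, and (F2), $T_\zeta$ is ccc in $M$. Since $\mathbb C_\kappa$ is Knaster, (F1) and (F2) show that $T_\zeta$ is ccc in $N$. This contradicts Lemma 3. $\square$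

Only positive information is coded: nothing is done to the trees that stay off, and they are off because they are still ccc. This is why the added Cohen reals do no harm. It follows that "$x=x_\alpha$" is $\Sigma_2(HC)$ in $N$, and by (1)
$$\mathbb R\cap M=\{y:\exists\alpha<\omega_1\,\exists r\,\Phi(\alpha,y,r)\}\ \text{ is lightface }\Sigma^1_3\text{ in }N.\tag{3}$$

## 8. The reals constructible from $x$ and a listed real

Let $S'(x,v)$ be $\Pi^1_2$. To choose a $v$ we want to use the list. The choice "first $x_\alpha$ with $S'(x,x_\alpha)$" is too naive: if $S'(x,v)$ says $v=x$ and $x\notin M$, no $x_\alpha$ works. So we look for the first $x_\alpha$ from which, together with $x$, a witness can be computed. This section fixes the meaning of "computed". Work in $N$.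

For a real $u$ and $\alpha<\omega_1$ let $h(\alpha,u)$ be the $\alpha$-th real of $L[u]$ in the canonical well-order $<_{L[u]}$. This is defined for all $\alpha<\omega_1$, and every real of $L[u]$ is some $h(\alpha,u)$ with $\alpha<\omega_1$: we have $\omega_1^{L[u]}=\omega_1$, so $\mathbb R\cap L[u]$ is uncountable; it is contained in $L_{\omega_1}[u]$; and each $L_\delta[u]$, $\delta<\omega_1$ limit, is countable and an initial segment of $<_{L[u]}$. So $\mathbb R\cap L[u]$ has order type $\omega_1$. The graph of $h$ is $\Sigma_1(HC)$, since $y=h(\alpha,u)$ says that for some countable limit $\delta$, $y$ is the $\alpha$-th real of $L_\delta[u]$. As $h$ is total, $y\ne h(\alpha,u)$ iff $\exists y'\neq y\ (y'=h(\alpha,u))$, so the graph is $\Delta_1(HC)$.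

Let $WO$ be the set of reals coding well-orders of subsets of $\omega$, and $|w|$ the order type coded by $w\in WO$. Put
$$F(t,x)=\begin{cases}h(|(t)_1|,\,(t)_0\oplus x)&\text{if }(t)_1\in WO,\\ 0\ \text{(the zero real)}&\text{otherwise.}\end{cases}$$
$WO$ is $\Pi^1_1$ and so $\Delta_1(HC)$; hence $F$ is a total function with $\Delta_1(HC)$ graph. It always has $F(t,x)\in L[t\oplus x]$. Moreover,
$$\text{if }b\in\mathbb R\cap M\text{ and }y\in L[b\oplus x]\text{ is a real, then }y=F(x_\alpha,x)\text{ for some }\alpha<\omega_1.\tag{4}$$
Indeed $y=h(\xi,b\oplus x)$ for some $\xi<\omega_1=\omega_1^L$. Let $(t)_0=b$ and let $(t)_1\in L$ be a code of $\xi$. Then $t\in M$, so $t=x_\alpha$ for some $\alpha$ by (1), and $F(t,x)=y$.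

## 9. A second generic with the same value $x$

**Lemma 6.** Let $S'(x,v)$ be a $\Pi^1_2$ relation, $x\in\mathbb R\cap N$, and suppose $N\models\exists v\,S'(x,v)$. Then $S'(x,F(x_\alpha,x))$ holds for some $\alpha<\omega_1$.

By (4) it suffices to find $b\in\mathbb R\cap M$ and a real $v'\in L[b\oplus x]$ with $S'(x,v')$. Let $v\in N$ be a given witness. Roughly, $x=\sigma^c$ and $v=\tau^c$ for a Cohen real $c$ over $M$ and names $\sigma,\tau$ in $M$. The witness $v$ need not be in any $L[b\oplus x]$ with $b\in M$, because $x$ need not compute $c$. By (2) there are Cohen reals $e$ in $M$, and one would like to use $\tau^e$ as the new witness. But $S'(\sigma^e,\tau^e)$ is a statement about $\sigma^e$, and $\sigma^e$ is in general not $x$. What we need is a generic that is built from $e$ and $x$ and evaluates $\sigma$ to $x$.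

*A case by hand.* Let $x$ be the even half of $c$: $x(n)=c(2n)$. Let $W=L[a]$ contain $\sigma,\tau$, let $p\subset c$ force $S'(\sigma,\tau)$ over $W$, and let $e\in M$ be Cohen over $W[c]$ (Step 2 below provides it). Then $x$ is Cohen over $W$ and $e$ is Cohen over $W[x]$. Change finitely many values of $e$ to obtain $e'$ such that the real $c'$ with even half $x$ and odd half $e'$ extends $p$. By the product lemma $c'$ is Cohen over $W$. Since $\sigma^{c'}=x$, we get $S'(x,\tau^{c'})$ in $W[c']$, and $\tau^{c'}\in L[a,e,x]$. In general $x$ has no visible complementary half, and we work with the set of conditions that are compatible with what $x$ says.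

*Proof of Lemma 6.*

**Step 1: move to a small model $W[c]$.** A nice name for a real involves only countably many conditions of $\mathbb C_\kappa$. So there is a nonempty countable $I\subseteq\kappa$, $I\in M$, with $x,v\in M[H\restriction I]$. As $I\times\omega$ is countably infinite in $M$, $\mathbb C_I\cong\mathbb C$ in $M$, and $M[H\restriction I]=M[c]$ for some $c\in N$ that is Cohen over $M$. Nice $\mathbb C$-names for reals are coded by reals, so there is $a\in\mathbb R\cap M$ such that $W:=L[a]$ contains nice $\mathbb C$-names $\sigma,\tau$ for elements of $\omega^\omega$ with $x=\sigma^c$, $v=\tau^c$. (That the antichains in these names are maximal in the countable poset $\mathbb C$ is arithmetic in the code, so they are nice names also in $W$.) By Shoenfield, $W[c]\models S'(x,v)$. Choose $p\in\mathbb C$, $p\subset c$, with $p\Vdash^WS'(\sigma,\tau)$.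

**Step 2: an old Cohen real is generic over $W[x]$.** By (2) choose $e\in\mathbb R\cap M$ Cohen over $W$. Since $c$ is generic over $M\supseteq W[e]$, it is generic over $W[e]$, so $(e,c)$ is $\mathbb C\times\mathbb C$-generic over $W$. By the product lemma $e$ is Cohen over $W[c]$, and hence over the smaller model $W[x]$.

**Step 3: $x$ knows its part of the generic.** In $W$ let $\mathbb B=ro(\mathbb C)$ be the complete Boolean algebra of $\mathbb C$, with $\mathbb C$ identified with a dense subset. Let $\mathbb D$ be the complete subalgebra generated by the Boolean values $[\![\sigma(n)=m]\!]$, $n,m<\omega$. Let $\mathcal G$ be the generic ultrafilter on $\mathbb B$ given by $c$, and $\mathcal G_D=\mathcal G\cap\mathbb D$. As suprema in $\mathbb D$ are suprema in $\mathbb B$, $\mathcal G_D$ is $\mathbb D$-generic over $W$. We show $\mathcal G_D\in W[x]$. In $W$ let $\mathbb D_0$ be the set of the generators,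
$$\mathbb D_{\xi+1}=\mathbb D_\xi\cup\{-d:d\in\mathbb D_\xi\}\cup\{\textstyle\bigvee S:S\subseteq\mathbb D_\xi\},$$
and take unions at limits. The sequence becomes constant, and its final value is contained in $\mathbb D$, contains the generators and is closed under complements and suprema; so it is $\mathbb D$. In $W$ choose for each $d\in\mathbb D_{\xi+1}\setminus\mathbb D_\xi$ either $d'\in\mathbb D_\xi$ with $d=-d'$ or $S\subseteq\mathbb D_\xi$ with $d=\bigvee S$, and for each $d\in\mathbb D_0$ a pair $(n,m)$ with $d=[\![\sigma(n)=m]\!]$. With these choices, membership of $d\in\mathbb D$ in $\mathcal G$ is computed in $W[x]$ by recursion on $\xi$ from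
$$[\![\sigma(n)=m]\!]\in\mathcal G\Leftrightarrow x(n)=m,\qquad -d'\in\mathcal G\Leftrightarrow d'\notin\mathcal G,\qquad \textstyle\bigvee S\in\mathcal G\Leftrightarrow S\cap\mathcal G\ne\emptyset,$$
where the last equivalence, for $S\in W$, holds by genericity.

**Step 4: the conditions compatible with $x$.** In $W[x]$ let
$$Q=\{b\in\mathbb B:b\wedge d\ne0\text{ for all }d\in\mathcal G_D\}.$$
$Q$ is upward closed, and $p\in\mathcal G\subseteq Q$ since $\mathcal G$ is a filter containing $\mathcal G_D$.

Example: let $\sigma(n)$ be the parity of the $n$-th value of the Cohen real, so $x(n)\in\{0,1\}$ is the parity of $c(n)$. Then $q\in\mathbb C$ is in $Q$ iff $q(n)\equiv x(n)$ mod $2$ for all $n\in\mathrm{dom}(q)$. If this fails at $n$, then $d=[\![\sigma(n)=x(n)]\!]\in\mathcal G_D$ and $q\wedge d=0$. If it holds, let $c'$ be $c$ changed to $q$ on $\mathrm{dom}(q)$. Then $c'$ is Cohen over $W$ and $\sigma^{c'}=x$, so by the recursion of Step 3 its ultrafilter $\mathcal G'$ has $\mathcal G'\cap\mathbb D=\mathcal G_D$. As $q\in\mathcal G'$, we have $q\wedge d\ne0$ for all $d\in\mathcal G_D$.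

*Claim. If $A\in W$ is dense in $\mathbb B\setminus\{0\}$ and $b\in Q$, there is $b'\le b$ with $b'\in A\cap Q$.*

For $b'\in\mathbb B$ let $\pi(b')=\bigwedge\{d\in\mathbb D:d\ge b'\}$, the least element of $\mathbb D$ above $b'$. Consider
$$\{d\in\mathbb D\setminus\{0\}:\ d\wedge b=0\ \text{ or }\ \exists b'\in A\,(b'\le b\ \text{and}\ d\le\pi(b'))\}\in W.$$
It is dense in $\mathbb D\setminus\{0\}$: let $d\ne0$ in $\mathbb D$. If $d\wedge b=0$, then $d$ itself is in the set. If $d\wedge b\ne0$, take $b'\in A$ with $b'\le d\wedge b$; then $0\ne\pi(b')\le d$, and $\pi(b')$ is in the set. So $\mathcal G_D$ contains some $d$ in the set. As $b\in Q$, $d\wedge b\neq0$; so there is $b'\in A$ with $b'\le b$ and $d\le\pi(b')$, whence $\pi(b')\in\mathcal G_D$. This $b'$ is in $Q$: if $d'\in\mathcal G_D$ and $b'\wedge d'=0$, then $b'\le-d'$, so $\pi(b')\le-d'$ and $-d'\in\mathcal G_D$, which contradicts $d'\in\mathcal G_D$. The claim is proved.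

**Step 5: $e$ produces a generic inside $Q$.** Let $Q'=\{q\in Q\cap\mathbb C:q\le p\}$. This is a countable poset in $W[x]$ containing $p$. Enumerate it in $W[x]$ as $\{q_i:i<\omega\}$, possibly with repetitions. Put $q^0=p$, and
$$q^{k+1}=q_{e(k)}\ \text{ if }q_{e(k)}\le q^k,\qquad q^{k+1}=q^k\ \text{ otherwise.}$$
The $q^k$ meet every dense subset $Z\in W[x]$ of $Q'$: the finite sequences in $\omega^{<\omega}$ form a dense subset of $\mathbb C$; given such a sequence of length $k$, it determines a $q^k$, some $q_i\le q^k$ is in $Z$, and appending $i$ makes $q^{k+1}=q_i\in Z$. So the set of finite sequences along which $Z$ is met is dense and lies in $W[x]$, and $e$ is Cohen over $W[x]$.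

Let $K=\{b\in\mathbb B:\exists k\ q^k\le b\}\in W[x][e]$. This is a filter, since the $q^k$ are decreasing and nonzero. It is $\mathbb B$-generic over $W$: let $A\in W$ be dense in $\mathbb B\setminus\{0\}$. The set $\{q\in Q':\exists b\in A\ q\le b\}\in W[x]$ is dense in $Q'$, because for $q\in Q'$ the claim gives $b\in A\cap Q$ with $b\le q$, and the claim for the dense set $\mathbb C$ gives $q^*\in\mathbb C\cap Q$ with $q^*\le b$; then $q^*\le q\le p$, so $q^*\in Q'$. So some $q^k$ is below an element of $A$, and $K\cap A\ne\emptyset$.

**Step 6: the new generic evaluates $\sigma$ to $x$.** We have $p=q^0\in K$ and, as $Q$ is upward closed, $K\subseteq Q$. Hence $K\cap\mathbb D\subseteq\mathcal G_D$: if $d\in K\cap\mathbb D\setminus\mathcal G_D$, then $-d\in\mathcal G_D$ and $d\wedge-d=0$, so $d\notin Q$, a contradiction. So $[\![\sigma(n)=m]\!]\in K$ implies $x(n)=m$. As $\sigma^K$ is a total function, $\sigma^K=x$. Put $v'=\tau^K\in W[K]\subseteq W[x][e]=L[a,e,x]$. Since $p\in K$ and $p\Vdash^WS'(\sigma,\tau)$, $W[K]\models S'(x,v')$, and by Shoenfield $S'(x,v')$ holds in $N$. So $b=a\oplus e\in M$ and $v'\in L[b\oplus x]$ are as required.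 $\square$

Lemma 6 does not extend to $\Pi^1_3$ relations: let $S'(x,v)$ be "$v\notin M$", which is $\Pi^1_3$ by (3). Its section at $x=0$ is nonempty, but $F(x_\alpha,0)\in L[x_\alpha\oplus0]\subseteq M$ for all $\alpha$. In the proof it is Shoenfield absoluteness that is missing.

## 10. Lightface $\Sigma^1_3$-uniformization in $N$: Theorem 1(a)

Work in $N$. Let $R(x,y)\Leftrightarrow\exists z\,S(x,y,z)$ with $S\in\Pi^1_2$, and put $S'(x,v)\Leftrightarrow S(x,(v)_0,(v)_1)$, a $\Pi^1_2$ relation. For $x\in\mathrm{dom}(R)$ let $\alpha(x)$ be the least $\alpha$ with $S'(x,F(x_\alpha,x))$, which exists by Lemma 6, and let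
$$f(x)=(F(x_{\alpha(x)},x))_0 .$$
Then $f$ is a function, $f\subseteq R$, and $\mathrm{dom}(f)=\mathrm{dom}(R)$. It remains to compute its complexity. By Lemma 5, $f(x)=y$ iff there are $\alpha<\omega_1$ and a sequence $\langle(t_\beta,r_\beta,v_\beta):\beta\le\alpha\rangle\in HC$ such that
$$\forall\beta\le\alpha\,[\Phi(\beta,t_\beta,r_\beta)\wedge v_\beta=F(t_\beta,x)]\ \wedge\ S'(x,v_\alpha)\ \wedge\ \forall\beta<\alpha\,\neg S'(x,v_\beta)\ \wedge\ (v_\alpha)_0=y.\tag{5}$$
Indeed $\Phi(\beta,t_\beta,r_\beta)$ forces $t_\beta=x_\beta$, and conversely suitable $r_\beta$ exist for all $\beta\le\alpha$, so that countably many can be collected into one sequence in $HC$. Over $HC$, $\Phi$ and $S'$ are $\Pi_1$, the graph of $F$ is $\Delta_1$, $\neg S'$ is $\Sigma_1$, and the bounded quantifiers over $\beta$ are harmless. So (5) is a conjunction of $\Pi_1$ and $\Sigma_1$ statements, and with the existential quantifiers in front the graph of $f$ is $\Sigma_2(HC)$ without parameters, that is, lightface $\Sigma^1_3$. $\square$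

## 11. A $\Pi^1_3$ set without ordinal-definable elements: Theorem 1(b)

By (3), $B=\mathbb R\setminus M$ is lightface $\Pi^1_3$ in $N$. It is nonempty because $\kappa\ge1$ and a Cohen real over $M$ is not in $M$. By Lemma 1 every $OD$ real of $N$ is in $M$, so $B$ has no $OD$ element.

The relation $\omega^\omega\times B$ is $\Pi^1_3$, hence $\Sigma^1_k$ for all $k\ge4$. If $f$ were a lightface $\Sigma^1_k$ (or just $OD$) uniformization of it, then $f(0)$ would be an ordinal-definable element of $B$, a contradiction. So lightface $\Sigma^1_k$-uniformization fails in $N$ for all $k\ge4$, in particular for $k=4$. $\square$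

This completes the proof of Theorem 1.

## 12. One Cohen real or uncountably many: Theorem 2

**Proof of (c).** Let $1\le\kappa\le\omega$. Then $\mathbb C_\kappa\cong\mathbb C$ and $N=M[c]$ for a single Cohen real $c$ over $M$. With $c$ as a parameter, every real is within reach of the list: every real $y\in N$ has a nice $\mathbb C$-name in $M$ coded by some $b\in\mathbb R\cap M$, so $y\in L[b\oplus c]$, and by (4) with $c$ in place of $x$,
$$\text{every real of }N\text{ is }F(x_\alpha,c)\text{ for some }\alpha<\omega_1.\tag{6}$$
Let $k\ge3$ and let $R$ be $\Sigma^1_k(a)$, $a\in N$ a real. Put $m=k-1\ge2$, and write $R(x,y)\Leftrightarrow\exists z\,S(x,y,z)$ with $S\in\Pi^1_m(a)$, so that $S$ is $\Pi_{m-1}(HC)$ in $a$. Let $S'(x,v)\Leftrightarrow S(x,(v)_0,(v)_1)$. For $x\in\mathrm{dom}(R)$ let $\alpha(x)$ be the least $\alpha$ with $S'(x,F(x_\alpha,c))$, which exists by (6), without any appeal to Lemma 6. Let $f(x)=(F(x_{\alpha(x)},c))_0$. Then $f$ uniformizes $R$. Its graph is given by (5) with $F(t_\beta,x)$ replaced by $F(t_\beta,c)$. Here $\Phi$ is $\Pi_1$, $S'$ is $\Pi_{m-1}$, and $\forall\beta<\alpha\,\neg S'(x,v_\beta)$ is $\Sigma_{m-1}$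 over $HC$ by collection. Since $m\ge2$, the graph is $\Sigma_m(HC)$ in the parameters $a,c$, that is, $\mathbf\Sigma^1_k$. The failure of lightface $\Sigma^1_k$-uniformization for $k\ge4$ is Theorem 1(b). $\square$

**Proof of (d).** Let $\kappa\ge\omega_1$. In $N$ let
$$U(x,y)\Leftrightarrow\forall\alpha<\omega_1\ \ y\ne F(x_\alpha,x).$$
By Lemma 5 the complement of $U$ is $\exists\alpha\,\exists t\,\exists r\,(\Phi(\alpha,t,r)\wedge y=F(t,x))$, which is $\Sigma_2(HC)$. So $U$ is lightface $\Pi^1_3$.

**Step 1: all sections are nonempty.** Given $x$, let $I\subseteq\kappa$, $I\in M$, be countable with $x\in M[H\restriction I]$. All $F(x_\alpha,x)$ lie in $L[x_\alpha\oplus x]\subseteq M[H\restriction I]$. As $\kappa$ is uncountable, there is $i\in\kappa\setminus I$; the $i$-th Cohen real is not in $M[H\restriction I]$ and so belongs to $U_x$.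

**Step 2: no uniformization is definable from reals and ordinals.** Suppose $f$ uniformizes $U$ and is definable in $N$ from a real $a$ and ordinals (finitely many real parameters can be coded in one). Let $I\in M$ be a nonempty countable subset of $\kappa$ with $a\in M[H\restriction I]$, and let $c$ be a Cohen real over $M$ with $M[c]=M[H\restriction I]$. Then $y=f(c)$ is definable in $N=M[c][H\restriction(\kappa\setminus I)]$ from $a,c\in M[c]$ and ordinals. By Lemma 1, applied to $M[c]$ and $\mathbb C_{\kappa\setminus I}$, $y\in M[c]$. So $y$ has a nice $\mathbb C$-name coded by some $b\in\mathbb R\cap M$, hence $y\in L[b\oplus c]$, and $y=F(x_\alpha,c)$ for some $\alpha$ by (4). So $\neg U(c,y)$, which contradicts $f\subseteq U$.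

**Step 3: both halves of the conclusion.** Every $\mathbf\Sigma^1_k$ function is definable from a real, and $U$ is $\Sigma^1_k$ for $k\ge4$. So by Steps 1 and 2 even boldface $\mathbf\Sigma^1_k$-uniformization fails in $N$ for all $k\ge4$. Lightface $\Sigma^1_3$-uniformization holds by Theorem 1(a), and it implies the boldface version: if $R(x,y)\Leftrightarrow R'(a\oplus x,y)$ with $R'$ lightface $\Sigma^1_3$, and $f'$ is a lightface $\Sigma^1_3$ uniformization of $R'$, then $x\mapsto f'(a\oplus x)$ is a $\Sigma^1_3(a)$ uniformization of $R$. $\square$
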